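\title{Quadratic ideals with linear syzygies and superpolynomial regularity}

\begin{abstract}
Over every field we construct ideals in $n$ variables that are generated by quadrics, have linear first syzygies, and have Castelnuovo--Mumford regularity at least $2^{c\,n^{1/10}}$. For each $\lambda\in(0,\infty)$ we also construct families of such ideals whose regularity is asymptotic to $\lambda n$. This answers a question posed by Constantinescu, Kahle and Varbaro. The same holds for property $N_p$ for every fixed $p$, with the exponent $1/10$ replaced by $1/(p(2p+1))$. The construction iterates an exact functor on graded modules and then passes to an ideal by truncation and idealization.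
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $\Bbbk$ be a field, let $R=\Bbbk[x_1,\dots,x_n]$ be the standard graded polynomial ring, and let $I\subseteq R$ be a homogeneous ideal. The graded Betti numbers $\beta_{ij}=\beta_{ij}(R/I)$ are the multiplicities in the minimal graded free resolution $F_\bullet$ of $R/I$, where $F_i=\bigoplus_j R(-j)^{\beta_{ij}}$, and the \emph{Castelnuovo--Mumford regularity} is
\[
\operatorname{reg}R/I=\max\{\,j-i:\beta_{ij}\neq0\,\}.
\]
If $I$ is generated in degrees $\ge2$, then $F_i$ is generated in degrees $\ge i+1$ for $i\ge1$. In the terminology of Green and Lazarsfeld, $I$ satisfies \emph{property $N_p$} if the first $p$ steps of the resolution sit in this lowest possible degree: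
\[
\beta_{ij}(R/I)=0\qquad\text{for }1\le i\le p\text{ and }j\ne i+1 .
\]
Thus $N_1$ says that $I$ is generated by quadrics, and $N_2$ says that $I$ is generated by quadrics and has linear first syzygies. Property $N_p$ constrains the beginning of the resolution, while the regularity measures the largest excess $j-i$ anywhere in it. How much does the first control the second?

If $p\ge n$, then $N_p$ covers the whole resolution and $\operatorname{reg}R/I\le1$. If $p=1$, the regularity can grow linearly in $n$: the ideal $(x_1^2,\dots,x_n^2)$ is resolved by the Koszul complex on its generators, with $F_i$ generated in degree $2i$, so the regularity is $n$. For $n\ge 2$ this ideal fails $N_2$, because its syzygies have degree $4$. Square-free monomial ideals show a sharp drop from $p=1$ to $p=2$. If such an ideal is generated by quadrics, the shifts in position $i$ of its Taylor resolution are degrees of least common multiples of $i$ generators, hence at most $\min(2i,n)$; so $\operatorname{reg}R/I\le n/2$, and the complete intersection $(x_1x_2,x_3x_4,\dots)$ has regularity $\lfloor n/2\rfloor$.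 If instead a square-free monomial ideal satisfies $N_p$ for some $p\ge2$, then a theorem of Dao, Huneke and Schweig gives
\[
\operatorname{reg}R/I\le\log_{\frac{p+3}{2}}\Bigl(\frac{n-1}{p}\Bigr)+2 .
\]
This suggests that linear syzygies might force sublinear regularity for all ideals. The following question is posed in \cite{CKV}.

\medskip
\noindent\textbf{Question.} \emph{Is there a family of ideals $I_n\subseteq R=\Bbbk[x_1,\dots,x_n]$, $n\in\mathbb N$, generated by quadrics and with linear first syzygies, such that $\lim_{n\to\infty}\operatorname{reg}(R/I_n)/n>0$?}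
\medskip

The answer is yes, over every field and for every $N_p$.

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be any field and let $p\ge1$.
\begin{enumerate}
\item[(1)] Put $e=p(2p+1)$. There are $c>0$ and $n_0$ such that for every $n\ge n_0$ some homogeneous ideal $I_n\subseteq R=\Bbbk[x_1,\dots,x_n]$ satisfies $N_p$ and $\operatorname{reg}R/I_n\ge2^{c\,n^{1/e}}$. In particular $\operatorname{reg}(R/I_n)/n\to\infty$.
\item[(2)] For every $\lambda\in(0,\infty)$ there is a family $\{I_n\}$ of homogeneous ideals satisfying $N_p$ with $\lim_{n\to\infty}\operatorname{reg}(R/I_n)/n=\lambda$.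
\end{enumerate}
\end{theorem}

For the finitely many small $n$ one takes $I_n=0$. With $p=2$, where $e=10$, each part answers the question; in part (2) the limit is finite and positive. Part (1) shows that, in contrast with the square-free monomial case, property $N_p$ forces no linear and indeed no polynomial upper bound on the regularity in terms of the number of variables.

Section~\ref{sec:reduction} reduces the theorem to a problem about modules: find cyclic modules in few variables whose first $p$ syzygy modules are generated in bounded degrees and whose regularity is very large. Section~\ref{sec:example} shows the idea for producing them in the case $p=1$, Sections~\ref{sec:functor} and~\ref{sec:modules} carry it out in general, and Section~\ref{sec:proof} counts variables.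

\section{Conventions and standard facts}\label{sec:facts}

Unadorned tensor products are over $\Bbbk$. A \emph{multigraded polynomial ring} is a tensor product of $k\ge0$ polynomial rings, called blocks, graded by $\mathbb Z^k$ so that the variables of the $i$-th block have the $i$-th unit vector as degree; $k=0$ gives $\Bbbk$, and $k=1$ gives a standard graded ring. The \emph{total degree} of $u\in\mathbb Z^k$ is the sum $|u|$ of its entries. Modules are finitely generated and graded, and maps preserve degrees. The shift is $N(a)_u=N_{a+u}$. A module is \emph{nonnegatively graded} if $N_u=0$ for $u\notin\mathbb N^k$. Over a standard graded ring, $N_{\ge e}=\bigoplus_{j\ge e}N_j$.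

For a module $N$ over such a ring $T$ we write $\operatorname{Tor}_i^T(N)$, or $\operatorname{Tor}_i(N)$, for $\operatorname{Tor}_i^T(N,\Bbbk)$. Let $t_i(N)$ be the largest total degree in which $\operatorname{Tor}_i(N)$ is nonzero (or $-\infty$), and put $\operatorname{reg}N=\max_i(t_i(N)-i)$, so that $\operatorname{reg}0=-\infty$. Let $V$ be the span of the variables of $T$ and $v=\dim V$.

\begin{enumerate}
\item[(F1)] \emph{Resolutions.} If $F_\bullet$ is any graded free resolution of $N$, then $\operatorname{Tor}_i(N)=H_i(F_\bullet\otimes_T\Bbbk)$, so every degree of $\operatorname{Tor}_i(N)$ is the degree of a basis element of $F_i$. If $F_\bullet$ is minimal, meaning that its matrices have entries in the ideal $(V)$, then $\operatorname{Tor}_i(N)=F_i\otimes_T\Bbbk$. For $N=R/I$ this gives $\beta_{ij}=\dim\operatorname{Tor}_i(N)_j$.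
\item[(F2)] \emph{The Koszul complex.} $\operatorname{Tor}_i(N)$ is also the homology of the complex with terms $\wedge^iV\otimes N$ and differential
\[
z_1\wedge\dots\wedge z_i\otimes n\ \mapsto\ \sum_{a}(-1)^{a+1}z_1\wedge\dots\wedge\widehat{z_a}\wedge\dots\wedge z_i\otimes z_an .
\]
Hence $\operatorname{Tor}_i(N)=0$ for $i>v$, and $\operatorname{Tor}_i(N)$ is nonnegatively graded if $N$ is. If $N$ vanishes in total degrees $<\alpha$, then $\operatorname{Tor}_i(N)$ lives in degrees $\ge\alpha+i$. If $N$ vanishes in total degrees $>\tau$, then $\operatorname{Tor}_i(N)$ lives in degrees $\le\tau+i$, so $\operatorname{reg}N\le\tau$; if moreover $N_\tau\ne0$, then $\wedge^vV\otimes N_\tau\subseteq\operatorname{Tor}_v(N)$ and $\operatorname{reg}N=\tau$. So a nonzero module of finite length has regularity equal to its top degree.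
\item[(F3)] \emph{Exact sequences.} If $0\to N'\to N\to N''\to0$ is exact, the long exact sequence of $\operatorname{Tor}$ gives $\operatorname{reg}N\le\max(\operatorname{reg}N',\operatorname{reg}N'')$ and $\operatorname{reg}N'\le\max(\operatorname{reg}N,\operatorname{reg}N''+1)$.
\item[(F4)] \emph{Tensor products.} If $N$ is a $T$-module and $N'$ a $T'$-module, the tensor product of their minimal resolutions is the minimal resolution of $N\otimes N'$ over $T\otimes T'$, so $\operatorname{Tor}_l(N\otimes N')=\bigoplus_{a+c=l}\operatorname{Tor}_a(N)\otimes\operatorname{Tor}_c(N')$. For $N'=T'$ this says that extending an ideal to a polynomial ring in more variables does not change the Betti numbers of the quotient.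
\item[(F5)] \emph{Powers of the maximal ideal.} Let $T$ be standard graded, $\mathfrak m=(V)$ and $\delta\ge1$. For $l\ge1$ the space $\operatorname{Tor}_l(T/\mathfrak m^\delta)\cong\operatorname{Tor}_{l-1}(\mathfrak m^\delta)$ is concentrated in degree $\delta+l-1$: by (F2) its degrees are $\le\delta-1+l$, because $T/\mathfrak m^\delta$ vanishes above degree $\delta-1$, and $\ge\delta+l-1$, because $\mathfrak m^\delta$ vanishes below degree $\delta$.
\end{enumerate}

\section{From modules to ideals}\label{sec:reduction}

Property $N_p$ asks for an ideal whose first syzygy degrees take exact values. It is easier to build a module whose first syzygy degrees are merely bounded. Two steps bridge the gap: truncation turns bounded degrees into linear ones, and idealization turns the module into a ring. In this section $T$ is standard graded with $v$ variables, and $p\ge1$.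

\begin{lemma}[Truncation]\label{lem:trunc}
Let $N$ be a $T$-module and $e\in\mathbb Z$.
\begin{enumerate}
\item[(a)] If $t_j(N)\le e+j$ for $0\le j\le p$, then $\operatorname{Tor}_j(N_{\ge e})$ is concentrated in degree $e+j$ for $0\le j\le p$.
\item[(b)] $\operatorname{reg}N_{\ge e}\le\max(\operatorname{reg}N,e)$, and $\operatorname{reg}N_{\ge e}=\operatorname{reg}N$ if $\operatorname{reg}N\ge e$.
\end{enumerate}
\end{lemma}

\begin{proof}
The quotient $N/N_{\ge e}$ vanishes in degrees $>e-1$, so its regularity is at most $e-1$ by (F2).

(a) By (F2), $\operatorname{Tor}_j(N_{\ge e})$ lives in degrees $\ge e+j$. In the exact sequence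
\[
\operatorname{Tor}_{j+1}(N/N_{\ge e})\to\operatorname{Tor}_j(N_{\ge e})\to\operatorname{Tor}_j(N)
\]
the left term lives in degrees $\le(e-1)+(j+1)=e+j$, and for $j\le p$ so does the right term by hypothesis.

(b) By (F3), $\operatorname{reg}N_{\ge e}\le\max(\operatorname{reg}N,e)$ and $\operatorname{reg}N\le\max(\operatorname{reg}N_{\ge e},e-1)$. If $\operatorname{reg}N\ge e$, these read $\operatorname{reg}N_{\ge e}\le\operatorname{reg}N$ and $\operatorname{reg}N\le\operatorname{reg}N_{\ge e}$.
\end{proof}

The \emph{idealization} $T\ltimes M$ of a $T$-module $M$ is the ring $T\oplus M$ with product $(f,m)(f',m')=(ff',fm'+f'm)$; in it $M$ is an ideal of square zero. If $M$ is generated in degree $1$, this ring is generated in degree $1$, with one new variable for each generator of $M$.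

\begin{lemma}[Idealization]\label{lem:ideal}
Let $M$ be a $T$-module with $\operatorname{Tor}_j(M)$ concentrated in degree $j+1$ for $0\le j\le p$ and with $\operatorname{reg}M\ge2$. Let $m_1,\dots,m_\mu$ be a basis of $M_1$, let $S=T[w_1,\dots,w_\mu]$ be standard graded, and let $I$ be the kernel of the $T$-algebra map $S\to T\ltimes M$ with $w_a\mapsto m_a$. Then $I$ satisfies $N_p$ and $\operatorname{reg}S/I=\operatorname{reg}_TM$.
\end{lemma}

\begin{proof}
The case $j=0$ of the hypothesis says that $M$ is generated in degree $1$. So the map is onto, $S/I=T\oplus M$, and the map is bijective in degrees $0$ and $1$. Hence $I$ vanishes in degrees $<2$, and for $i\ge1$ the space $\operatorname{Tor}_i^S(S/I)$, which embeds in $\operatorname{Tor}_{i-1}^S(I)$, lives in degrees $\ge i+1$ by (F2).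

To compare $\operatorname{Tor}^S(S/I)$ with $\operatorname{Tor}^T(M)$ we use a second grading, the \emph{weight}: $T$ has weight $0$, while $M$ and the span $W$ of the $w_a$ have weight $1$. The Koszul complex $\wedge W\otimes\wedge V\otimes(T\oplus M)$ of $S/I$ over $S$ splits into strands of constant weight. The strand of weight $0$ is the Koszul complex of $T$ over $T$, whose homology is $\Bbbk$ in position $0$. The strand of weight $s\ge1$ is $K'\oplus K''$ as a vector space, where
\[
K'=\wedge^{s-1}W\otimes\wedge V\otimes M,\qquad K''=\wedge^sW\otimes\wedge V\otimes T .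
\]
The terms of the differential that remove a variable of $V$ preserve $K'$ and $K''$ and act, up to sign, as the Koszul differentials of $M$ and $T$ over $T$. The terms that remove some $w_a$ multiply the last factor by $m_a$; they map $K''$ to $K'$ and vanish on $K'$ because $M^2=0$. So $K'$ is a subcomplex with quotient $K''$, and the weight $s$ part $\operatorname{Tor}_i^S(S/I)^{(s)}$ fits into an exact sequence
\begin{multline}\label{eq:ideal}
\wedge^sW\otimes\operatorname{Tor}^T_{i-s+1}(T)\to\wedge^{s-1}W\otimes\operatorname{Tor}^T_{i-s+1}(M)\\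
\to\operatorname{Tor}_i^S(S/I)^{(s)}\to\wedge^sW\otimes\operatorname{Tor}^T_{i-s}(T).
\end{multline}
Let $i\ge1$. The last term is nonzero only for $i=s$, and then it lives in degree $i$, where $\operatorname{Tor}^S_i(S/I)$ vanishes. So the middle map is onto: if $\operatorname{Tor}_i^S(S/I)^{(s)}$ is nonzero in degree $j$, then $j=s-1+h$ with $\operatorname{Tor}^T_{i-s+1}(M)_h\ne0$.

If $1\le i\le p$, then $i-s+1\le p$, so $h=i-s+2$ and $j=i+1$. This is $N_p$. For arbitrary $i\ge1$ we have $h\le i-s+1+\operatorname{reg}M$, so $j-i\le\operatorname{reg}M$. Hence $\operatorname{reg}S/I\le\operatorname{reg}M$.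

For the reverse inequality take $s=1$ and $i\ge1$ in \eqref{eq:ideal}. The first term is $W\otimes\operatorname{Tor}_i^T(T)=0$, so $\operatorname{Tor}_i^T(M)$ embeds in $\operatorname{Tor}_i^S(S/I)$, preserving degrees. Since $t_0(M)=1<\operatorname{reg}M$, the regularity of $M$ is attained at some $i\ge1$; this is the only use of $\operatorname{reg}M\ge2$.
\end{proof}

Since $S/(w)^2=T\oplus(W\otimes T)$, the ideal $I$ is generated by the products $w_aw_b$ and the forms $\sum_af_aw_a$, where $\sum_af_am_a=0$ runs through generating relations of $M$.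

\begin{proposition}\label{prop:reduction}
Let $N$ be a $T$-module and $e\in\mathbb Z$ with $t_j(N)\le e+j$ for $0\le j\le p$ and $\operatorname{reg}N\ge e+1$. Then there is an ideal satisfying $N_p$ in a polynomial ring with $v+\dim N_e$ variables whose quotient has regularity $\operatorname{reg}N-e+1$.
\end{proposition}

\begin{proof}
Put $M=N_{\ge e}(e-1)$, so that $M_1=N_e$. By Lemma~\ref{lem:trunc}, $\operatorname{Tor}_j(M)$ is concentrated in degree $j+1$ for $0\le j\le p$, and $\operatorname{reg}M=\operatorname{reg}N-e+1\ge2$. Apply Lemma~\ref{lem:ideal}.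
\end{proof}

\begin{example}\label{ex:squares}
Let $N=\Bbbk[x_1,\dots,x_v]/(x_1^2,\dots,x_v^2)$ with $v\ge p+1$. Then $t_j(N)=2j\le p+j$ for $j\le p$, $\operatorname{reg}N=v$ and $\dim N_p=\binom vp$. Proposition~\ref{prop:reduction} with $e=p$ gives an ideal with $N_p$ in $n=v+\binom vp$ variables and regularity $v-p+1$. For $p=2$ this is regularity $v-1$ in $n=\binom{v+1}2$ variables, about $\sqrt{2n}$: more than logarithmic, but sublinear.

The case $p=2$, $v=3$ will return. The space $N_2$ has basis $u_1=x_2x_3$, $u_2=x_1x_3$, $u_3=x_1x_2$, and $N_3$ is spanned by $x_1x_2x_3$. By Lemma~\ref{lem:trunc}(a) the relations of $N_{\ge2}$ are generated by the linear ones, which form the $8$-dimensional kernel of $V\otimes N_2\to N_3$: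
\begin{equation}\label{eq:eight}
x_iu_j=0\ \ (i\ne j),\qquad x_1u_1=x_2u_2,\qquad x_2u_2=x_3u_3 .
\end{equation}
So the $14$ quadrics $w_aw_b$, $x_iw_j$ ($i\ne j$), $x_1w_1-x_2w_2$, $x_2w_2-x_3w_3$ in six variables generate an ideal with $N_2$ and regularity $2$.
\end{example}

The price of Proposition~\ref{prop:reduction} is the number $\dim N_e$ of new variables. If $N$ is generated by one element of degree $0$, then $\dim N_e\le\binom{v+e-1}e\le v^e$. So we look for cyclic modules with $t_j(N)\le Dj$ for $j\le p$, where $D$ does not depend on $v$, and with regularity exponential in $v$. Then $e=p(D-1)$ is also independent of $v$, the number of variables of the ideal is polynomial in $v$, and the regularity wins.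

\section{Doubling the regularity: the case $p=1$}\label{sec:example}

The simplest way to raise regularity is to replace the variables by their powers. Let $Q=\Bbbk[y_1,\dots,y_q]$ and $P'=\Bbbk[z_1,\dots,z_q]$, let $\epsilon\ge2$, and make $P'$ a $Q$-algebra by $y_j\mapsto z_j^\epsilon$. It is free over $Q$ on the set $\mathcal B$ of monomials with all exponents $<\epsilon$, and the largest degree in $\mathcal B$ is $(\epsilon-1)q$. Let $A'$ be a multigraded polynomial ring and $Y$ a module over $A'\otimes Q$. Then $Y\otimes_QP'$ is a graded $A'\otimes P'$-module, where $n\otimes f$ has degree $(\alpha,\epsilon\gamma+\deg f)$ if $n$ has degree $(\alpha,\gamma)$. As a vector space it is $\bigoplus_{g\in\mathcal B}Y\otimes g$.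

\begin{lemma}[Substitution]\label{lem:subst}
\begin{enumerate}
\item[(a)] The functor $Y\mapsto Y\otimes_QP'$ is exact. The space $\operatorname{Tor}_i^{A'\otimes P'}(Y\otimes_QP')$ equals $\operatorname{Tor}_i^{A'\otimes Q}(Y)$, with each degree $(\alpha,\gamma)$ replaced by $(\alpha,\epsilon\gamma)$.
\item[(b)] If $A'=\Bbbk$, then $\operatorname{reg}_{P'}(Y\otimes_QP')\le\epsilon\operatorname{reg}_QY+(\epsilon-1)q$.
\item[(c)] If $A'=\Bbbk$ and $Y\ne0$ has finite length and top degree $\tau$, then $Y\otimes_QP'\neq0$ has finite length and top degree $\epsilon\tau+(\epsilon-1)q$.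
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Exactness holds because $P'$ is free over $Q$. So the minimal resolution of $Y$ becomes a free resolution of $Y\otimes_QP'$, which is minimal because $y_j\mapsto z_j^\epsilon$ sends the ideal of variables into the ideal of variables; now use (F1). (b) By (a), $t_j(Y\otimes_QP')-j=\epsilon t_j(Y)-j\le\epsilon\operatorname{reg}Y+(\epsilon-1)j$, and only $j\le q$ occurs by (F2). (c) This is read off from $\bigoplus_{g\in\mathcal B}Y\otimes g$.
\end{proof}

By (a), substitution multiplies the degrees of the first syzygies along with all others. Take $p=1$, $q=3$, $\epsilon=2$ and $L_0=\Bbbk[x_1,x_2,x_3]/(x_1^2,x_2^2,x_3^2)$, of top degree $3$. Substituting squares $k$ times gives the quotient by the powers $z_i^{2^{k+1}}$, so $t_1$ grows as fast as the regularity.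

\subsection*{First repair: truncate before substituting.} Linear relations become quadratic under the substitution, and truncation makes quadratic relations linear again. Define $L_k=(L_{k-1})_{\ge2}(2)\otimes_QP'$, renaming variables so that $L_{k-1}$ is a $Q$-module. If $t_0(L_{k-1})=0$ and $t_1(L_{k-1})\le2$, then by Lemma~\ref{lem:trunc}(a) the module $(L_{k-1})_{\ge2}(2)$ has generators in degree $0$ and relations in degree $1$, so $t_0(L_k)=0$ and $t_1(L_k)\le2$. By Lemma~\ref{lem:subst}(c) the top degrees satisfy $r_k=2(r_{k-1}-2)+3$, that is, $r_k=2^{k+1}+1$: they are $3,5,9,17,\dots$. We have exponential regularity and bounded $t_1$ in only three variables.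

The cost lies in the number of generators $g_k=\dim(L_{k-1})_2$ of $L_k$. Here $g_1=3$. The products of the generators with $z_1z_2,z_1z_3,z_2z_3\in\mathcal B$ are linearly independent in $(L_k)_2$, so $g_{k+1}\ge3g_k$ and $g_k\ge3^k$. Proposition~\ref{prop:reduction} with $e=1$ then needs $\dim(L_k)_1=3g_k\ge3^{k+1}$ new variables to produce regularity $2^{k+1}+1$. The variables outgrow the regularity.

\subsection*{Second repair: keep the old variables.} The three generators $u_1,u_2,u_3$ of $(L_0)_{\ge2}$ come from the single element $1$ by multiplication with the $x_i$. So we keep the $x_i$ for that purpose and let new variables $y_i$ take over from degree $2$ on. Let $J\subseteq\Bbbk[x_1,x_2,x_3,y_1,y_2,y_3]$ be generated by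
\[
x_1^2,\ x_2^2,\ x_3^2,\qquad x_1x_2x_3,\qquad y_iu_j\ (i\ne j),\qquad y_1u_1-y_2u_2,\qquad y_2u_2-y_3u_3 .
\]
Consider the quotient by $J$ in each $x$-degree, as a $Q$-module. In $x$-degrees $0$ and $1$ there are no relations, and we get the free modules $(L_0)_0\otimes Q$ and $(L_0)_1\otimes Q$. In $x$-degree $2$ we get the module on $u_1,u_2,u_3$ with the relations \eqref{eq:eight} in the variables $y_i$, which is $(L_0)_{\ge2}(2)$. In $x$-degrees $\ge3$ we get $0$, since a cubic monomial is $x_1x_2x_3$ or is divisible by a square.

Now substitute $y_i\mapsto z_i^2$. The result is a cyclic module over $\Bbbk[x,z]$ whose relations have total degree $\le4$ and $z$-degree $\le2$. Its part of $x$-degree $2$ is $L_1$, with the nonzero element $u_1z_1^3z_2z_3$ of $z$-degree $5$. As the relations again have degree $\le2$ in the newest variables, the step can be repeated on the $z_i$. Each round costs three variables. We shall see that after $k$ rounds the module is cyclic, the relations still have total degree $\le4$, and $L_k$ is the part of degree $(2,\dots,2)$ in the older blocks of variables.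 To control higher syzygies as well, we turn the construction into an exact functor.

\section{An exact functor that moves high degrees to new variables}\label{sec:functor}

Fix $p\ge1$ and put
\[
d=2p,\qquad q=2p+1 .
\]
The truncation degree $d=2p$ is chosen because after substituting squares the $j$-th syzygies have degree up to $2j\le2p$ in the newest variables. The number $q$ of variables per block is the smallest that yields growth: the top degree starts at $q$ and follows $r\mapsto2(r-d)+q$, which sends $q$ to a larger number exactly when $q>d$.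

Let $P=\Bbbk[x_1,\dots,x_q]$ and $Q=\Bbbk[y_1,\dots,y_q]$, with maximal ideals $\mathfrak m$ and $\mathfrak m_Q$ generated by the variables, and let $\theta\colon Q\to P$ be the isomorphism $y_j\mapsto x_j$. Let $A$ be a multigraded polynomial ring and $B=A\otimes P$. For a nonnegatively graded $B$-module $N$ let $N_i$ be its part of $P$-degree $i$ and $N_{\ge d}=\bigoplus_{i\ge d}N_i$.

\begin{definition}\label{def:lambda}
Put
\[
\Lambda(N)=\bigoplus_{i<d}(N_i\otimes Q)\ \oplus\ N_{\ge d},
\]
graded by $A$-degree, $P$-degree and $Q$-degree so that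
\begin{equation}\label{eq:components}
\Lambda(N)_{(a,i,c)}=\begin{cases}N_{(a,i)}\otimes Q_c&i<d,\\ N_{(a,d+c)}&i=d,\ c\ge0,\\ 0&\text{otherwise.}\end{cases}
\end{equation}
The ring $A$ acts through its action on $N$. The ring $Q$ acts on $N_i\otimes Q$ by multiplication on the second factor and on $N_{\ge d}$ through $\theta$. The variable $x_j$ acts by
\[
x_j(n\otimes f)=\begin{cases}x_jn\otimes f&n\in N_i,\ i<d-1,\\ \theta(f)\,x_jn\in N_{\ge d}&n\in N_{d-1},\end{cases}\qquad x_j\cdot N_{\ge d}=0 .
\]
\end{definition}

So a $P$-degree $i\ge d$ is split as $d+(i-d)$, and only the excess $i-d$ is handed to $Q$, where it will be multiplied. The free factors $Q$ in low degrees are there because the $y_k$ must commute with the $x_j$: for $n\in N_{d-1}$ the element $x_jy_kn=y_kx_jn=x_kx_jn$ is usually nonzero, so $y_kn$ cannot be zero, and making it a free multiple imposes no relation.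

\begin{lemma}\label{lem:functor}
$\Lambda(N)$ is a graded $A\otimes P\otimes Q$-module, and $\Lambda$ is an exact functor that commutes with finite direct sums. Moreover $\Lambda(B(-a,-b))=A(-a)\otimes\Lambda(P(-b))$.
\end{lemma}

\begin{proof}
We check that the operators commute. The action of $A$ commutes with all others because $A$ commutes with $P$ on $N$, and the $y_k$ commute with each other. The operators $y_k$ and $x_j$ commute on $N_i\otimes Q$ for $i<d-1$, where they act on different factors, and on $N_{\ge d}$, where both products are $0$; on $N_{d-1}\otimes Q$,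
\[
y_kx_j(n\otimes f)=x_k\theta(f)x_jn=\theta(y_kf)x_jn=x_jy_k(n\otimes f).
\]
The product $x_jx_k$ sends $n\otimes f$ to $x_jx_kn\otimes f$ on $N_i\otimes Q$ for $i<d-2$ and to $\theta(f)x_jx_kn$ on $N_{d-2}\otimes Q$, and it is $0$ on $N_{d-1}\otimes Q$ and on $N_{\ge d}$; in each case it is symmetric in $j$ and $k$. As for degrees, $x_j$ maps $N_{d-1}\otimes Q_c$ to $N_{d+c}$, which has $P$-degree $d$ and $Q$-degree $c$, and $y_k$ maps $N_{d+c}$ to $N_{d+c+1}$, raising the $Q$-degree by $1$; the remaining cases involve no regrading.

A map $\varphi\colon N\to N'$ induces $\varphi\otimes1$ on $N_i\otimes Q$ and $\varphi$ on $N_{\ge d}$, and this commutes with the operators above because $\varphi$ is $B$-linear. By \eqref{eq:components}, each component of $\Lambda(N)$ is a single component of $N$, tensored with a fixed vector space, so $\Lambda$ is exact and preserves direct sums. The last formula holds because $B(-a,-b)_i=A(-a)\otimes P_{i-b}$.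
\end{proof}

An exact functor carries a free resolution of $N$ to a resolution of $\Lambda(N)$ by the modules $\Lambda(B(-a,-b))$. These are not free, so we need their syzygies. The point of the next lemma is that for $b\le d$ they are linear in the $Q$-direction, whatever $b$ is.

\begin{lemma}\label{lem:free}
Let $0\le b\le d$. Then $\Lambda(P(-b))$ is generated by one element of bidegree $(b,0)$. If $l\ge1$ and $\operatorname{Tor}_l^{P\otimes Q}(\Lambda(P(-b)))_{(\beta,\gamma)}\ne0$, then $\gamma\le l$ and $\beta+\epsilon\gamma\le d+\epsilon l$ for every integer $\epsilon\ge1$.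
\end{lemma}

\begin{proof}
Put $\delta=d-b$. The part $U$ of $P$-degree $d$ is a submodule killed by $\mathfrak m$, and its component of $Q$-degree $c$ is $P_{\delta+c}$. The quotient $U'$ is $\bigoplus_{i<d}P_{i-b}\otimes Q$. Thus there is an exact sequence $0\to U\to\Lambda(P(-b))\to U'\to0$ with
\[
U=\Bbbk(-d)\otimes\mathfrak m_Q^\delta(\delta),\qquad U'=(P/\mathfrak m^\delta)(-b)\otimes Q .
\]
If $\delta=0$, then $U'=0$ and $\Lambda(P(-b))=\Bbbk(-d)\otimes Q$ is cyclic. If $\delta>0$, the element $1\otimes1$ of bidegree $(b,0)$ generates $P_{i-b}\otimes Q$ for all $i<d$, and applying the $x_j$ to $P_{\delta-1}\otimes Q$ gives $P\cdot P_1P_{\delta-1}=\mathfrak m^\delta$, which is all of $U$.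

The space $\operatorname{Tor}_a^P(\Bbbk(-d))$ lives in degree $d+a$ by (F2), and $\operatorname{Tor}_c^Q(\mathfrak m_Q^\delta(\delta))$ lives in degree $c$, by (F5) if $\delta\geq1$ and because $\mathfrak m_Q^0=Q$ if $\delta=0$. By (F4), $\operatorname{Tor}_l(U)$ lives in the bidegrees $(d+a,c)$ with $a+c=l$; here $c\le l$ and $d+a+\epsilon c\le d+\epsilon l$. If $\delta\ge1$ and $l\ge1$, then $\operatorname{Tor}_l(U')$ lives in bidegree $(b+\delta+l-1,0)=(d+l-1,0)$ by (F4) and (F5), and $d+l-1\le d+\epsilon l$. Every bidegree of $\operatorname{Tor}_l(\Lambda(P(-b)))$ occurs in $\operatorname{Tor}_l(U)$ or $\operatorname{Tor}_l(U')$.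
\end{proof}

For $b>d$ the lemma fails, and this failure is the source of the growth. In that case $\Lambda(P(-b))=\Bbbk(-d)\otimes Q(-(b-d))$ is generated in bidegree $(d,b-d)$, and after the substitution $y_j\mapsto z_j^\epsilon$ the generator has total degree $d+\epsilon(b-d)>b$. In either case $\Lambda(P(-b))$ is cyclic. Since $N$ is a quotient of a finite sum of modules $B(-a,-b)$ with $b\ge0$, Lemma~\ref{lem:functor} shows that $\Lambda(N)$ is finitely generated.

For $\epsilon\ge2$ let $P'=\Bbbk[z_1,\dots,z_q]$ be a $Q$-algebra by $y_j\mapsto z_j^\epsilon$, put $A'=A\otimes P$, and define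
\[
\Phi_\epsilon(N)=\Lambda(N)\otimes_QP',
\]
a nonnegatively graded $A'\otimes P'$-module. The functor $\Phi_\epsilon$ is exact by Lemmas~\ref{lem:subst} and~\ref{lem:functor}. To iterate it we need a condition that reproduces itself. It has two parts: a bound in the newest block, which lets us apply Lemma~\ref{lem:free}, and the bound on total degrees that we want in the end.

\begin{definition}\label{def:adm}
A nonnegatively graded $A\otimes P$-module $N$ is \emph{$D$-admissible} (with respect to the block $P$) if for $0\le j\le p$, $\operatorname{Tor}_j(N)_{(a,b)}\ne0$ implies $b\le2j$ and $|a|+b\le Dj$.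
\end{definition}

\begin{proposition}\label{prop:degrees}
Let $\epsilon\ge2$ and $D\ge d+\epsilon$, and let $N$ be $D$-admissible. Then for $0\le i\le p$ the space $\operatorname{Tor}_i^{A'\otimes P'}(\Phi_\epsilon(N))$ lives in $P'$-degrees $\le\epsilon i$ and total degrees $\le Di$. In particular, if $D\geq d+2$, then $\Phi_2(N)$ is $D$-admissible with respect to the block $P'$.
\end{proposition}

\begin{proof}
Let $G_\bullet$ be the minimal free resolution of $N$ over $B$, let $Z_0=N$, and let $Z_j$ be the image of $G_j\to G_{j-1}$ for $j\ge1$. All these modules are nonnegatively graded by (F1) and (F2). Applying $\Lambda$ to $0\to Z_{j+1}\to G_j\to Z_j\to0$ and taking $\operatorname{Tor}$ over $A\otimes P\otimes Q$ gives exact sequences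
\[
\operatorname{Tor}_l(\Lambda(G_j))\to\operatorname{Tor}_l(\Lambda(Z_j))\to\operatorname{Tor}_{l-1}(\Lambda(Z_{j+1})),
\]
where the right term is $0$ for $l=0$. Let $i\le p$ and suppose that $\operatorname{Tor}_i(\Lambda(Z_0))$ is nonzero in degree $\omega=(a,\beta,\gamma)$. Then either $\operatorname{Tor}_i(\Lambda(G_0))_\omega\ne0$ or $\operatorname{Tor}_{i-1}(\Lambda(Z_1))_\omega\ne0$. In the second case repeat with $Z_1$; the process stops at the latest at $\operatorname{Tor}_0(\Lambda(Z_i))$, which is a quotient of $\operatorname{Tor}_0(\Lambda(G_i))$. So $\operatorname{Tor}_l(\Lambda(G_j))_\omega\ne0$ for some $j+l=i$. By Lemma~\ref{lem:functor} and (F4), $G_j$ has a summand $B(-a,-b)$ with $\operatorname{Tor}_l^{P\otimes Q}(\Lambda(P(-b)))_{(\beta,\gamma)}\ne0$. Since $j\le p$, admissibility gives $0\le b\le2j\le d$ and $|a|+b\le Dj$, so Lemma~\ref{lem:free} applies. By Lemma~\ref{lem:subst}(a), the corresponding degree for $\Phi_\epsilon(N)$ is $(a,\beta,\epsilon\gamma)$.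

If $l=0$, then $(\beta,\gamma)=(b,0)$ and $j=i$; the $P'$-degree is $0$ and the total degree is $|a|+b\le Di$. If $l\ge1$, then the $P'$-degree is $\epsilon\gamma\le\epsilon l\le\epsilon i$; moreover $\beta+\epsilon\gamma\le d+\epsilon l\le(d+\epsilon)l\le Dl$ and $|a|\le Dj$, so the total degree is at most $Dj+Dl=Di$.
\end{proof}

The constant $D$ is the same before and after: old syzygies keep their degrees ($l=0$), and each new homological step costs at most $D$.

\section{Cyclic modules of exponential regularity}\label{sec:modules}

Let $P_k=\Bbbk[x_{k,1},\dots,x_{k,q}]$ for $k\ge0$, with maximal ideal $\mathfrak m_k$, and let $T_k=P_0\otimes\dots\otimes P_k$, a polynomial ring in $q(k+1)$ variables; put $T_{-1}=\Bbbk$. Fix $m\ge1$ and $E\ge2$, set $\epsilon_k=2$ for $1\le k<m$ and $\epsilon_m=E$, and define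
\[
N^{(0)}=P_0/(x_{0,1}^2,\dots,x_{0,q}^2),\qquad N^{(k)}=\Phi_{\epsilon_k}(N^{(k-1)})\quad(1\le k\le m),
\]
where step $k$ uses $A=T_{k-2}$, $P=P_{k-1}$ and $P'=P_k$. Then $N^{(k)}$ is a nonnegatively graded $T_k$-module. A larger exponent $E$ destroys the bound $b\le2j$, so we allow it only in the last step; it serves to adjust the regularity finely in part (2) of the theorem.

\begin{proposition}\label{prop:syz}
The module $N^{(m)}$ is generated by one element of degree $0$, and $t_j(N^{(m)})\le(2p+E)j$ for $0\le j\le p$.
\end{proposition}

\begin{proof}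
By Lemmas~\ref{lem:functor} and~\ref{lem:free} with $b=0$, the module $\Phi_\epsilon(B)$ is generated by one element of degree $0$. As $\Phi_\epsilon$ is exact, it sends quotients of $B$ to quotients of $A'\otimes P'$, and the first claim follows by induction. Put $D=d+E\ge d+2$. The Koszul resolution shows that $\operatorname{Tor}_j(N^{(0)})$ lives in degree $2j\le Dj$, so $N^{(0)}$ is $D$-admissible. By Proposition~\ref{prop:degrees}, $N^{(1)},\dots,N^{(m-1)}$ are $D$-admissible, and one more application with $\epsilon=E$ gives the bound.
\end{proof}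

\begin{remark}\label{rem:presentation}
The modules are explicit: $N^{(m)}=T_m/J_m$, where $J_m$ is generated by the squares $x_{0,i}^2$ and, for $1\le k\le m$, by $\mathfrak m_{k-1}^{d+1}$ and by the products
\[
\bigl(x_{k-1,j}\,x_{k,i}^{\epsilon_k}-x_{k-1,i}\,x_{k,j}^{\epsilon_k}\bigr)\,g,\qquad g\in\mathfrak m_{k-1}^{d-1}.
\]
Indeed, $P\otimes Q\to\Lambda(P)$ is bijective in $P$-degrees $<d$ and zero in $P$-degrees $>d$. In $P$-degree $d$ it is the surjection $P_d\otimes Q\to\mathfrak m_Q^d(d)$, whose kernel is generated by the kernel of $P_d\otimes Q_1\to P_{d+1}$ by (F5); the latter is spanned by the differences $x_jg\otimes y_i-x_ig\otimes y_j$ with $g$ a monomial of degree $d-1$. If $J\subseteq B$ is generated in $P$-degrees $\le d$, then by exactness and Lemma~\ref{lem:free} the module $\Lambda(B/J)$ is the quotient of $\Lambda(B)$ by the same generators. This applies at every step $k$, since the generators of $J_{k-1}$ have $P_{k-1}$-degree $0$ or $2$. The displayed generators have degree $d+\epsilon_k$, which explains the condition $D\ge d+\epsilon$. For $p=1$ and $N=L_0$, the presentation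 of $\Lambda(N)$ is the ideal $J$ of Section~\ref{sec:example}.
\end{remark}

The module $N^{(m)}$ does not have finite length, so its regularity cannot be read off from a top degree. We compare it with the regularity of its slices in the older variables. For a module $N$ over $A\otimes P'$ and an $A$-degree $u$, the \emph{slice} $N_{[u]}=\bigoplus_cN_{(u,c)}$ is a graded $P'$-module.

\begin{lemma}\label{lem:slices}
Let $A$ be a multigraded and $P'$ a standard graded polynomial ring, and let $N$ be a nonnegatively graded $A\otimes P'$-module.
\begin{enumerate}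
\item[(a)] Each slice is finitely generated, and $\operatorname{reg}_{P'}N_{[u]}\le\operatorname{reg}N$.
\item[(b)] If only finitely many slices are nonzero, then $\operatorname{reg}N\le\max_u\bigl(|u|+\operatorname{reg}_{P'}N_{[u]}\bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F_\bullet$ be the minimal resolution of $N$. Taking slices is exact, and the slice of a summand $(A\otimes P')(-a,-c)$ of $F_j$ is $A_{u-a}\otimes P'(-c)$, a finite sum of copies of $P'(-c)$. So $(F_\bullet)_{[u]}$ is a finite free resolution of $N_{[u]}$. Since $a$ has nonnegative entries, $c\le|a|+c\le j+\operatorname{reg}N$, and (F1) gives the claim.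

(b) The submodules $\bigoplus_{|u|\ge s}N_{[u]}$ form a finite filtration of $N$. The variables of $A$ raise $|u|$, so they act as $0$ on the factors, which are therefore direct sums of modules $\Bbbk(-u)\otimes N_{[u]}$. Since $\operatorname{Tor}_a^A(\Bbbk(-u))$ lives in total degree $|u|+a$, such a module has regularity $|u|+\operatorname{reg}_{P'}N_{[u]}$ by (F4). Apply the first inequality of (F3) along the filtration.
\end{proof}

\begin{proposition}\label{prop:reg}
Put $r(m,E)=E(2^m+2p)-2p-1$. Then
\[
r(m,E)\le\operatorname{reg}_{T_m}N^{(m)}\le r(m,E)+2pm .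
\]
\end{proposition}

\begin{proof}
For $u\in\mathbb N^k$ let $X^{(k)}_u$ be the slice of $N^{(k)}$ of degree $u$ in the blocks $P_0,\dots,P_{k-1}$; it is a $P_k$-module. For $k=0$ the only slice is $N^{(0)}$. From \eqref{eq:components} we obtain, for $k\ge1$, $u\in\mathbb N^{k-1}$ and $i\in\mathbb N$,
\begin{equation}\label{eq:slices}
X^{(k)}_{(u,i)}=\begin{cases}(X^{(k-1)}_u)_i\otimes P_k&i<d,\\ (X^{(k-1)}_u)_{\ge d}(d)\otimes_QP_k&i=d,\\ 0&i>d,\end{cases}
\end{equation}
where $y_j\in Q$ acts on $X^{(k-1)}_u$ as $x_{k-1,j}$ and maps to $x_{k,j}^{\epsilon_k}$ in $P_k$. Define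
\[
r_0=q,\qquad r_k=\epsilon_k(r_{k-1}-d)+(\epsilon_k-1)q\quad(1\le k\le m).
\]
For $1\le k<m$ this reads $r_k-(2p-1)=2\bigl(r_{k-1}-(2p-1)\bigr)$. As $r_0-(2p-1)=2$, we get $r_k=2^{k+1}+2p-1\ge d+1$ for $0\le k<m$. Hence $r_{m-1}-d=2^m-1$ and $r_m=E(2^m-1)+(E-1)(2p+1)=r(m,E)$.

\emph{Lower bound.} Let $L_k=X^{(k)}_{(d,\dots,d)}$, so that $L_0=N^{(0)}$ and $L_k=(L_{k-1})_{\ge d}(d)\otimes_QP_k$. We claim that $L_k$ is nonzero of finite length with top degree $r_k$. For $k=0$ the top degree is that of $x_{0,1}\cdots x_{0,q}$, namely $q$. If the claim holds for $k-1<m$, then $r_{k-1}\ge d$, so $(L_{k-1})_{\ge d}(d)$ is nonzero with top degree $r_{k-1}-d$, and Lemma~\ref{lem:subst}(c) gives the claim for $k$. By (F2) and Lemma~\ref{lem:slices}(a), $r_m=\operatorname{reg}_{P_m}L_m\le\operatorname{reg}N^{(m)}$.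

\emph{Upper bound.} We claim that every slice of $N^{(k)}$ has regularity $\le r_k$ over $P_k$. For $k=0$ this holds with equality. Let $k\ge1$. For $i<d$ the slice in \eqref{eq:slices} is free and generated in degree $0$, so its regularity is at most $0\le r_k$. For $i=d$ put $X=X^{(k-1)}_u$ and $Y=X_{\ge d}(d)$. Lemma~\ref{lem:trunc}(b), the induction hypothesis and $r_{k-1}\ge d$ give $\operatorname{reg}Y\le\max(\operatorname{reg}X,d)-d\le r_{k-1}-d$, and Lemma~\ref{lem:subst}(b) gives $\operatorname{reg}(Y\otimes_QP_k)\le r_k$. This proves the claim. By \eqref{eq:slices}, $X^{(k)}_{(u,i)}\ne0$ forces $i\le d$ and $X^{(k-1)}_u\ne0$; by induction, $X^{(m)}_u\ne0$ forces all $m$ entries of $u$ to be $\le d$. So $N^{(m)}$ has finitely many nonzero slices, all with $|u|\le md=2pm$, and Lemma~\ref{lem:slices}(b) gives $\operatorname{reg}N^{(m)}\le2pm+r_m$.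
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{corollary}\label{cor:ideals}
Let $m\ge1$, $E\ge2$, $e=p(2p+E-1)$ and $v=q(m+1)$, and assume $r(m,E)\ge e+1$. Then there is an ideal $I_{m,E}$ satisfying $N_p$ in a polynomial ring with
\[
\nu(m,E)\le v+\binom{v+e-1}{e}\le2v^e
\]
variables, whose quotient has regularity $\rho(m,E)$ with
\[
r(m,E)-e+1\le\rho(m,E)\le r(m,E)-e+1+2pm .
\]
\end{corollary}

\begin{proof}
Let $N=N^{(m)}$, graded by total degree, and $D=2p+E$, so $e=p(D-1)$. By Proposition~\ref{prop:syz}, $t_j(N)\le Dj=(D-1)j+j\le e+j$ for $0\le j\le p$, and $\dim N_e$ is at most the number $\binom{v+e-1}e\le v^e$ of monomials of degree $e$ in $v$ variables. By Proposition~\ref{prop:reg}, $\operatorname{reg}N\ge e+1$. Proposition~\ref{prop:reduction} gives the ideal, with $\rho(m,E)=\operatorname{reg}N-e+1$, and Proposition~\ref{prop:reg} gives the bounds.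
\end{proof}

For $p=2$ and $E=2$ we have $d=4$, $q=5$, $e=10$ and $r(m,2)=2^{m+1}+3$, which is $\ge11$ for $m\ge2$. So for every $m\ge2$ there is an ideal generated by quadrics with linear first syzygies in at most $5(m+1)+\binom{5m+14}{10}$ variables whose quotient has regularity at least $2^{m+1}-6$.

By (F4), $I_{m,E}$ extends to an ideal with $N_p$ and the same regularity in any number $n\ge\nu(m,E)$ of variables. It remains to choose $(m,E)$ for each $n$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (1)]
Take $E=2$, so that $e=p(2p+1)$ and $r(m,2)=2^{m+1}+2p-1$. For large $m$ Corollary~\ref{cor:ideals} applies, and $\rho(m,2)\ge2^{m+1}+2p-e\ge2^m$. The numbers $b_m=2q^e(m+1)^e$ are strictly increasing and $\nu(m,2)\le b_m$. For large $n$ choose $m$ with $b_m\le n<b_{m+1}$, and let $I_n$ be the extension of $I_{m,2}$ to $n$ variables. From $n<2q^e(m+2)^e$ we get $m>(n/2)^{1/e}/q-2$. So for any fixed $c$ with $0<c<2^{-1/e}/q$ we have $m\ge c\,n^{1/e}$, and hence $\operatorname{reg}R/I_n\ge2^m\ge2^{c\,n^{1/e}}$, for all large $n$. Since $c\,n^{1/e}-\log_2n\to\infty$, it follows that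 $\operatorname{reg}(R/I_n)/n\to\infty$.
\end{proof}

For part (2), extra variables can lower the ratio $\operatorname{reg}(R/I_n)/n$ to any level, but the ratio must also converge. The values $\rho(m,2)$ roughly double from $m$ to $m+1$ and are too sparse for that. The values $\rho(m,E)\approx E2^m$, with $E$ running from $\ell$ to $2\ell$, fill the gap in steps of ratio about $1+1/\ell$. So $\ell$ should tend to infinity, but slowly, because $E$ enters the exponent $e$ in the bound $2v^e$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, part (2)]
Let $\ell_m=\lfloor\log_2m\rfloor$ and consider the pairs $(m,E)$ with $m\ge m_0$ and $\ell_m\le E\le2\ell_m$. For these pairs $E$ and $e=p(2p+E-1)$ are $O(\log m)$, with constants depending only on $p$, while $r(m,E)\ge2^m$ once $E\ge2$. So we can choose $m_0$ such that $\ell_{m_0}\ge2$ and Corollary~\ref{cor:ideals} applies to all the pairs. List them in lexicographic order, and let $\rho_s$ and $\nu_s$ be the values of $\rho$ and $\nu$ at the $s$-th pair. Note that $m\to\infty$ as $s\to\infty$.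

By Corollary~\ref{cor:ideals}, $\rho(m,E)-E2^m$ lies between $2pE-2p-e$ and $2pE-2p-e+2pm$, so it is $O(m)$. Hence $\rho_s=E2^m(1+o(1))$ and $\rho_s\to\infty$. We record two consequences.

First, $\rho_{s+1}/\rho_s\to1$. From $(m,E)$ to $(m,E+1)$ the ratio is $(1+1/E)(1+o(1))$, and $E\ge\ell_m\to\infty$. From $(m,2\ell_m)$ to $(m+1,\ell_{m+1})$ it is
\[
\frac{\ell_{m+1}2^{m+1}}{2\ell_m2^m}(1+o(1))=\frac{\ell_{m+1}}{\ell_m}(1+o(1)),
\]
which tends to $1$ because $\ell_{m+1}\in\{\ell_m,\ell_m+1\}$.

Second, $\nu_s/\rho_s\to0$. Indeed $\log_2\nu_s\le1+e\log_2(q(m+1))=O((\log m)^2)$, while $\log_2\rho_s\ge m$ for large $s$.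

Now fix $\lambda\in(0,\infty)$. For $n\ge\rho_1/\lambda$ let $s=s(n)$ be the largest index with $\rho_s\le\lambda n$; it exists because $\rho_s\to\infty$. Then $\rho_s\le\lambda n<\rho_{s+1}$, and $s(n)\to\infty$ since $s(n)\ge s_0$ as soon as $\lambda n\ge\rho_{s_0}$. Also $\nu_s/n\le\lambda\nu_s/\rho_s\to0$, so $\nu_s\le n$ for large $n$. Let $I_n$ be the extension of the $s(n)$-th ideal to $n$ variables. It satisfies $N_p$, and
\[
\lambda\,\frac{\rho_s}{\rho_{s+1}}<\frac{\operatorname{reg}R/I_n}{n}=\frac{\rho_s}n\le\lambda .
\]
The left side tends to $\lambda$, so $\operatorname{reg}(R/I_n)/n\to\lambda$.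
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKV}
Alexandru Constantinescu, Thomas Kahle and Matteo Varbaro,
\emph{Linear syzygies, hyperbolic Coxeter groups and regularity},
arXiv:1705.01802 (2017).

\end{thebibliography}
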